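\title{Disjoint Unions Need More Generators Than Arbitrary Unions}

\begin{abstract}
Let $\mathrm{op}(n,k)$ be the least size of a family of subsets of an $n$-element set such that every nonempty subset is a union of at most $k$ members of the family, and let $\mathrm{opt}(n,k)$ be the least size when the unions are required to be disjoint. We show that these numbers are not always equal: $\mathrm{op}(n,k)<\mathrm{opt}(n,k)$ whenever $k\ge 2^{16}$ and $2^{11}k^3\log_2^2(2k)\le n\le \exp(k/(32\log_2 k))$, for example when $(n,k)=(2^{80},2^{16})$. More precisely, if $n\ge k^8$ and $\ln n=o(k)$, then $\mathrm{op}(n,k)\sim \frac ke2^{n/k}$ while $\mathrm{opt}(n,k)\ge(1-o(1))\,k\,2^{n/k}$, and the ratio tends to $e$ when $k$ divides $n$. The lower bounds for $\mathrm{opt}$ come from counting cliques in graphs of small clique number; the upper bound for $\mathrm{op}$ comes from a random family analyzed with Janson's inequality.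
\end{abstract}

\section{Introduction}\label{sec:intro}

For positive integers $n,k$ let $[n]=\{1,\dots,n\}$. A family $\mathcal G$ of subsets of $[n]$ is an \emph{$(n,k)$-generator} if every nonempty $X\subseteq[n]$ is the disjoint union of at most $k$ members of $\mathcal G$, and it is an \emph{$(n,k)$-union generator} if every nonempty $X\subseteq[n]$ is the union, not necessarily disjoint, of at most $k$ members of $\mathcal G$. Let $\mathrm{opt}(n,k)$ and $\mathrm{op}(n,k)$ be the least sizes of an $(n,k)$-generator and of an $(n,k)$-union generator. The empty set can be deleted from a family of either kind, so we assume throughout that all members are nonempty. Every generator is a union generator, hence $\mathrm{op}(n,k)\le\mathrm{opt}(n,k)$. The problem, which comes from the paper of Frein, L\'ev\^eque and Sebo \cite{FLS}, is to decide whether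
\[
\mathrm{op}(n,k)=\mathrm{opt}(n,k)\qquad\text{for all positive integers } n,k .
\]

The extreme cases suggest that it is so. For $k=1$ every nonempty set must belong to the family, and both numbers equal $2^n-1$. For $k\ge n$ both equal $n$, because every singleton must belong to the family and the singletons suffice. Between the extremes there is a natural construction. Write $n=ck+r$ with $0\le r<k$, partition $[n]$ into $r$ classes of size $c+1$ and $k-r$ classes of size $c$, and take all nonempty subsets of the classes. Every $X$ is the disjoint union of its nonempty traces on the classes, so this \emph{partition generator} is an $(n,k)$-generator. It has fewer than $r2^{c+1}+(k-r)2^c=(k+r)2^c$ members, whence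
\begin{equation}\label{eq:partition}
\mathrm{opt}(n,k)<(1+t)2^{-t}\,k\,2^{n/k},\qquad t=r/k .
\end{equation}
The partition generator is closed under taking nonempty subsets, and for such families overlaps are of no use: a union $A_1\cup\dots\cup A_j$ is also the disjoint union of the nonempty sets among $A_i\setminus(A_1\cup\dots\cup A_{i-1})$. So equality holds for every pair $(n,k)$ for which some smallest union generator is closed under taking nonempty subsets.

Counting, however, leaves room. A family of $N$ sets has about $N^k/k!$ subfamilies of size at most $k$, and these must produce $2^n-1$ different unions. This gives only $N\ge\frac ke2^{n/k}$ (Lemma~\ref{lem:counting}), a factor $e$ below \eqref{eq:partition} when $k\mid n$. In that case the partition generator uses only subfamilies with at most one member in each class, about $(N/k)^k$ of them, and wastes all but a fraction $k!/k^k\approx e^{-k}$ of the available subfamilies. We show that, in a suitable range of $n$, this waste is forced for disjoint unions and avoidable for arbitrary unions. Throughout, $\log_2$ is the binary and $\ln$ the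 natural logarithm.

\begin{theorem}\label{thm:A}
Let $k\ge 2^{16}$ and $2^{11}k^3\log_2^2(2k)\le n\le\exp\!\big(\tfrac{k}{32\log_2k}\big)$. Then $\mathrm{op}(n,k)<\mathrm{opt}(n,k)$. In particular, $\mathrm{op}(2^{80},2^{16})<\mathrm{opt}(2^{80},2^{16})$.
\end{theorem}

The answer to the problem is therefore negative. The second theorem measures the gap.

\begin{theorem}\label{thm:B}
As $k\to\infty$, the following hold; in \textup{(1)} and \textup{(2)} the terms $o(1)$ are uniform in $n$.
\begin{enumerate}
\item[(1)] $\mathrm{opt}(n,k)\ge(1-o(1))\,k\,2^{n/k}$ for all $n\ge k^8$.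
\item[(2)] For fixed $\eta\in(0,1)$ and $2^{11}k^3\log_2^2(2k)\le n\le e^{(1-\eta)k}$,
\[
\frac ke\,2^{n/k}\le\mathrm{op}(n,k)\le(1+o(1))\,\frac ke\,n^{1/k}\,2^{n/k}.
\]
\item[(3)] For fixed $\eta\in(0,1)$ there is $k_0(\eta)$ such that $\mathrm{op}(n,k)<\mathrm{opt}(n,k)$ whenever $k\ge k_0(\eta)$ and $2^{11}k^3\log_2^2(2k)\le n\le e^{(1-\eta)k}$.
\item[(4)] If $n=n(k)\ge k^8$ and $\ln n=o(k)$, then $\mathrm{op}(n,k)\sim\frac ke2^{n/k}$ and
\[
e-o(1)\le\frac{\mathrm{opt}(n,k)}{\mathrm{op}(n,k)}\le\frac2{\ln2}+o(1).
\]
If moreover $k\mid n$, then $\mathrm{opt}(n,k)\sim k\,2^{n/k}$ and $\mathrm{opt}(n,k)/\mathrm{op}(n,k)\to e$.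
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:A} needs only a short lower bound for $\mathrm{opt}$ (Section~\ref{sec:weak}) and the random construction (Section~\ref{sec:random}). The sharp lower bound behind Theorem~\ref{thm:B} is proved in Section~\ref{sec:stable}.

\section{The two mechanisms when $k=2$}\label{sec:model}

Both halves of the argument can be seen for $k=2$, and so can the reason why the theorems need $k$ large. Nothing in this section is used later.

\emph{Disjoint unions.} The \emph{disjointness graph} of a family has the members as vertices and joins two members when they are disjoint; a representation of $X$ as a disjoint union is a clique in it. Let $\mathcal G$ have $N$ members and keep only those with more than $n/3$ elements. No three of them are pairwise disjoint, so their disjointness graph has no triangle, and it has at most $N^2/4$ edges (Lemma~\ref{lem:zykov} with $m=i=2$), about half of all pairs. If these members alone produced almost all of the $2^n$ sets, then $N+N^2/4\ge(1-o(1))2^n$, that is, $N\ge(2-o(1))2^{n/2}$. For even $n$ this is the size of the partition generator,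 whereas counting all pairs gives only $N\ge(\sqrt2-o(1))\,2^{n/2}$. For general $k$, clique number $k$ replaces $N^k/k!$ by $(N/k)^k$ in the same way.

The difficulty lies with the members that were set aside. For $3\mid n$ there are $\binom n{n/3}\ge3^{n/3}=(9/8)^{n/6}2^{n/2}$ sets of size $n/3$, so a family of the relevant size may consist of little else. Section~\ref{sec:weak} lowers the size threshold until the small sets are negligible in number, at the price of a larger clique number and a smaller gain. Section~\ref{sec:stable} recovers the full gain by measuring, instead of single members, the unions of large subfamilies.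

\emph{Arbitrary unions.} To approach the counting bound, the unions of pairs must be spread evenly over all subsets of $[n]$. Let $\mathbf A_1,\mathbf A_2$ be independent random sets containing each element independently with probability $a$. For $a=\frac12$ the union equals $X$ with probability $3^{|X|}/4^n$, which starves the small sets. For $a=1-2^{-1/2}$ each element lies in the union with probability $1-(1-a)^2=\frac12$, and the union equals $X$ with probability $2^{-n}$ for every $X$. In a family of about $\lambda$ sets sampled from this law, each $X$ is thus the union of about $\mu=\lambda^22^{-n}/2$ pairs on average. If these pairs appeared independently, $X$ would be missed with probability about $e^{-\mu}$, and a union bound over the $2^n$ sets $X$ would succeed once $\mu$ is of order $n$. This asks for $\lambda$ of order $\sqrt n\,2^{n/2}$, which is worse than the partition generator. For general $k$ the requirement is $\lambda^k/k!\approx n2^n$, so $\lambda\approx\frac ke\,n^{1/k}2^{n/k}$: the loss is $n^{1/k}$, and it is smaller than the factor $e$ at stake when $\ln n<k$. This explains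 the upper limits on $n$ in both theorems. The lower limits are needed to control the dependence between representations that share members.

\section{Tools and a counting scheme}\label{sec:tools}

We use the following standard facts.
\begin{enumerate}
\item[(F1)] \emph{Stirling bounds.} $\sqrt{2\pi k}\,(k/e)^k\le k!\le e\sqrt k\,(k/e)^k$. In particular $k!\ge4(k/e)^k$ for $k\ge3$.
\item[(F2)] \emph{Binomial sums.} $\sum_{i\le t}\binom Mi\le(eM/t)^t$ for integers $1\le t\le M$, and for real $M>0$ the map $t\mapsto(eM/t)^t$ is increasing on $(0,M]$.
\item[(F3)] \emph{Entropy.} Let $h(p)=-p\log_2p-(1-p)\log_2(1-p)$, with $h(0)=h(1)=0$. It is continuous, increasing on $[0,\frac12]$, and $\binom mi\le2^{m\,h(i/m)}$, because $\binom mip^i(1-p)^{m-i}\le1$ for $p=i/m$.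
\item[(F4)] For $t\in[0,1]$: $\ t\ln2\le2^t-1\le t$ and $1-2^{-t}\ge t/2$, by convexity of $2^{t}$ and $2^{-t}$.
\item[(F5)] \emph{Hoeffding's inequality.} If $Z\sim\mathrm{Bin}(x,p)$ and $t\ge0$, then $\Pr(Z\le xp-t)\le e^{-2t^2/x}$.
\item[(F6)] \emph{Maclaurin's inequality.} If $w_1,\dots,w_\omega\ge0$ have sum $1$ and $1\le i\le\omega$, then the sum of all products of $i$ distinct $w_j$ is at most $\binom\omega i\omega^{-i}$.
\item[(F7)] \emph{Janson's inequality} \cite[Thm.~2.18]{JLR}, \cite[Ch.~8]{AS}. Let $\mathcal R$ be a random subset of a finite set, with independent inclusions, and let $\mathcal T$ be a family of subsets of that set. Put $\mu=\sum_{T\in\mathcal T}\Pr(T\subseteq\mathcal R)$ and $\Delta=\sum\Pr(T\cup T'\subseteq\mathcal R)$, the sum over ordered pairs $(T,T')$ of members of $\mathcal T$ with $T\ne T'$ and $T\cap T'\ne\emptyset$. Then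
\[
\Pr(\text{no }T\in\mathcal T\text{ satisfies }T\subseteq\mathcal R)\le e^{-\mu+\Delta/2}.
\]
\item[(F8)] A family with $N$ members has at most $(N+1)^j$ subfamilies with at most $j$ members: list the members of the subfamily and fill the remaining places with a blank.
\end{enumerate}

\begin{lemma}[Counting bounds]\label{lem:counting}
Let $\mathcal G$ be an $(n,k)$-union generator with $N$ members. Then $N\ge2^{n/k}-1$. If $k\ge3$ and $2^{n/k}\ge2k+1$, then $N\ge\frac ke2^{n/k}$.
\end{lemma}

\begin{proof}
Every subset of $[n]$, including the empty one, is the union of a subfamily with at most $k$ members, so $2^n\le(N+1)^k$ by (F8). Under the additional hypotheses $N\ge2k$, so each term of $\sum_{i=1}^kN^i/i!$ is at least twice the preceding one, and $2^{n-1}\le2^n-1\le\sum_{i=1}^kN^i/i!\le2N^k/k!$. Hence $N^k\ge2^nk!/4\ge2^n(k/e)^k$ by (F1).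
\end{proof}

The \emph{clique number} of a graph is the largest number of pairwise adjacent vertices.

\begin{lemma}[Zykov]\label{lem:zykov}
A graph on $N$ vertices with clique number at most $m$ has at most $\binom mi(N/m)^i$ cliques of size $i$.
\end{lemma}

\begin{proof}
For weights $w_y\ge0$ on the vertices with total $1$, let $P(w)=\sum_K\prod_{y\in K}w_y$, the sum over all cliques $K$ of size $i$. Among the maximizers of $P$ take one, $w$, with minimal support. Suppose that two vertices $y,z$ of the support are not adjacent. No monomial of $P$ contains $w_yw_z$, so $P$ is an affine function of $t\in[-w_y,w_z]$ when $(w_y,w_z)$ is replaced by $(w_y+t,w_z-t)$. This function is maximal at the interior point $t=0$, hence constant, and an endpoint is a maximizer with smaller support, a contradiction. So the support is a clique, of size $\omega\le m$. If $\omega<i$ then $P(w)=0$. Otherwise (F6) gives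
\[
P(w)\le\binom\omega i\omega^{-i}=\frac1{i!}\prod_{j<i}\Big(1-\frac j\omega\Big)\le\frac1{i!}\prod_{j<i}\Big(1-\frac jm\Big)=\binom mim^{-i}.
\]
Thus $P\le\binom mim^{-i}$ everywhere. At the uniform weight $1/N$, the value of $P$ is $N^{-i}$ times the number of cliques of size $i$.
\end{proof}

The disjointness graph of a generator has clique number $n$, because of the singletons, so Lemma~\ref{lem:zykov} gives little when applied to it directly. Both lower bounds for $\mathrm{opt}$ pass to a graph of small clique number that still contains most representations as cliques.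

\begin{lemma}[Counting scheme]\label{lem:scheme}
Let $n,k\ge2$, let $\mathcal G$ be an $(n,k)$-generator with $N$ members, and let $\Gamma$ be a graph whose vertices are members of $\mathcal G$ and whose clique number is at most $m$, where $k\le m\le N/(2k)$. Let $b_1$ be the number of members of $\mathcal G$ that are not vertices of $\Gamma$, and let $b_2$ be the number of pairs of vertices of $\Gamma$ that are disjoint as sets but not adjacent. If
\begin{equation}\label{eq:bad}
b_1(N+1)^{k-1}+b_2(N+1)^{k-2}\le2^{n-2},
\end{equation}
then $\binom mk(N/m)^k\ge2^{n-2}$.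
\end{lemma}

\begin{proof}
For each nonempty $X$ fix a subfamily $R(X)\subseteq\mathcal G$ of at most $k$ pairwise disjoint members with union $X$; the map $X\mapsto R(X)$ is injective. If $R(X)$ is not a clique of $\Gamma$, it contains one of the $b_1$ members or one of the $b_2$ pairs, and by (F8) the left side of \eqref{eq:bad} bounds the number of such subfamilies. So $\Gamma$ has at least $2^n-1-2^{n-2}\ge2^{n-1}$ nonempty cliques of size at most $k$, and Lemma~\ref{lem:zykov} gives $2^{n-1}\le\sum_{i=1}^kU_i$ with $U_i=\binom mi(N/m)^i$. For $i<k$ we have $U_{i+1}/U_i=\frac{m-i}{i+1}\cdot\frac Nm\ge\frac N{km}\ge2$, so the sum is at most $2U_k$.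
\end{proof}

\section{A first lower bound for disjoint unions}\label{sec:weak}

The simplest choice of $\Gamma$ is the disjointness graph of the members with at least $s$ elements, whose clique number is at most $n/s$. The discarded members should be far fewer than $2^{n/k}$. With $s=n/m$, the bound (F2) on their number is $(em)^{n/m}$, which is below $2^{n/k}$ only if $m>k\log_2(em)$, and this forces $m>k\log_2k$. We take $m$ close to $4k\log_2k$. The gain over the counting bound is then the factor $\prod_{j<k}(1-j/m)^{-1/k}$, which tends to $1$, but only logarithmically slowly.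

\begin{proposition}\label{prop:weak}
If $k\ge128$ and $n\ge2^{11}k^3\log_2^2(2k)$, then
\[
\mathrm{opt}(n,k)\ge\frac ke\,2^{n/k}\exp\!\Big(\frac1{16\log_2k}\Big).
\]
\end{proposition}

\begin{proof}
Let $\mathcal G$ be an $(n,k)$-generator with $N$ members. The claimed bound is less than $k2^{n/k}$, so we may assume $N\le k2^{n/k}$, and then $N+1\le2k\,2^{n/k}$. Put $s=n/(4k\log_2k)\ge1$, and let $\Gamma$ be the disjointness graph of the members with at least $s$ elements. Then $b_2=0$. Since $4e\log_2k\le k$ for $k\ge128$, (F2) gives
\[
b_1\le(en/s)^s=(4ek\log_2k)^s\le k^{2s}=2^{n/(2k)} .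
\]
Therefore $b_1(N+1)^{k-1}\le(2k)^{k-1}2^{n-n/(2k)}$. This is at most $2^{n-2}$, because $n\ge2k^2\log_2(2k)$ gives $n/(2k)\ge k\log_2(2k)\ge(k-1)\log_2(2k)+2$. So \eqref{eq:bad} holds.

Pairwise disjoint sets of size at least $s$ number at most $n/s$, so the clique number of $\Gamma$ is at most $m=\lfloor4k\log_2k\rfloor\ge k$. By Lemma~\ref{lem:counting}, $N\ge2^{k^2}-1\ge8k^3\ge2km$. Lemma~\ref{lem:scheme} and $1-t\le e^{-t}$ give
\[
2^{n-2}\le\frac{N^k}{k!}\prod_{j<k}\Big(1-\frac jm\Big)\le\frac{N^k}{k!}\,e^{-k(k-1)/(2m)} .
\]
With $k!\ge4(k/e)^k$ this yields $N\ge\frac ke2^{n/k}e^{(k-1)/(2m)}$, and $\frac{k-1}{2m}\ge\frac{k-1}{8k\log_2k}\ge\frac1{16\log_2k}$.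
\end{proof}

\section{A random union generator}\label{sec:random}

\begin{proposition}\label{prop:upper}
If $k\ge24$, $n\ge2^{11}k^3\log_2^2(2k)$ and $4n\,k!\le k^k$, then
\[
\mathrm{op}(n,k)\le\frac ke\,2^{n/k}\exp\!\Big(\frac{2+\ln(4en\sqrt k)}k\Big).
\]
\end{proposition}

The union generator has two parts: a random family for the sets $X$ with $|X|\ge n/32$, and a much smaller explicit family for the others.

\subsection{Sparse sets}

One could try to generate the sets with $|X|<n/32$ by all sets of about $n/(32k)$ elements, but there are about $(32k)^{n/(32k)}$ or more of these, which exceeds $2^{n/k}$ for large $k$. Confining the members to intervals of length $4n/k$ removes the factor $k$ from the base.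

\begin{lemma}\label{lem:sparse}
Let $k\ge24$ and $n\ge80k$. There is a family $\mathcal S$ of at most $n2^{n/(2k)}$ nonempty subsets of $[n]$ such that every nonempty $X$ with $|X|<n/32$ is a union of at most $k$ members of $\mathcal S$.
\end{lemma}

\begin{proof}
Let $L=\lfloor4n/k\rfloor$ and $r=\lfloor n/(16k)\rfloor$. From $n\ge80k$ we get $L\ge4n/k-1\ge3n/k$ and $r\ge n/(16k)-1\ge n/(20k)$. Let $\mathcal S$ consist of all nonempty sets with at most $r$ elements that lie in an interval of length at most $L$. Such a set lies in the interval of length at most $L$ starting at its least element, so by (F2), whose second part we apply with $M=4n/k$,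
\[
|\mathcal S|\le n(eL/r)^r\le n(64e)^{n/(16k)}\le n\,2^{8n/(16k)}=n2^{n/(2k)} .
\]
Given $X$, cut $[n]$ from left to right into intervals, each as long as possible subject to having length at most $L$ and containing at most $r$ elements of $X$. An interval other than the last cannot be extended, so it has length $L$ or contains $r$ elements of $X$. There are at most $n/L\le k/3$ intervals of the first kind and at most $|X|/r\le 20k/32$ of the second kind, so at most $\frac{23}{24}k+1\le k$ intervals in all. The nonempty traces of $X$ on them belong to $\mathcal S$.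
\end{proof}

\subsection{The random family}

Assume the hypotheses of Proposition~\ref{prop:upper}. Put
\[
a=1-2^{-1/k},\qquad q(A)=a^{|A|}(1-a)^{n-|A|},\qquad\lambda=(4n\,k!)^{1/k}\,2^{n/k}.
\]
Thus $q$ is the law of a random subset of $[n]$ containing each element independently with probability $a$. The hypothesis $4n\,k!\le k^k$ says that $\lambda\le k2^{n/k}$. By (F4), $\frac a{1-a}=2^{1/k}-1\le\frac1k$, so for $A\ne\emptyset$
\[
\lambda q(A)=\lambda2^{-n/k}\Big(\frac a{1-a}\Big)^{|A|}\le k\cdot k^{-|A|}\le1 .
\]
We may therefore form a random family $\mathcal R$ by including each nonempty $A\subseteq[n]$ independently with probability $\lambda q(A)$. Then $E|\mathcal R|\le\lambda$.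

Let $\mathbf A_1,\dots,\mathbf A_k$ be independent with law $q$. A family $T$ of $i$ distinct nonempty sets has $i!$ orderings and satisfies $\Pr(T\subseteq\mathcal R)=\lambda^i\prod_{A\in T}q(A)$. Hence for every collection $\mathcal C$ of such families, with $i\le k$,
\begin{equation}\label{eq:transfer}
\sum_{T\in\mathcal C}\Pr(T\subseteq\mathcal R)=\frac{\lambda^i}{i!}\Pr\big((\mathbf A_1,\dots,\mathbf A_i)\text{ is an ordering of a member of }\mathcal C\big).
\end{equation}
This reduces all expectations to computations made one element at a time. For $1\le j\le k-1$ put $v_j=2^{1-j/k}\in(1,2)$. A given element avoids $j$ given sets $\mathbf A_i$ with probability $(1-a)^j=v_j/2$, avoids $k-j$ of them with probability $1/v_j$, and avoids all $k$ with probability $\frac12$.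

\begin{lemma}\label{lem:dense}
For every $X\subseteq[n]$ with $|X|\ge n/32$, the probability that $X$ is not a union of $k$ members of $\mathcal R$ is at most $e^{-n}$.
\end{lemma}

Fix such an $X$ and let $x=|X|$. The lower bound on $n$ gives
\begin{equation}\label{eq:x}
x\ge64k^3\log_2^2(2k),\qquad\sqrt x\ge8k^{3/2}\log_2(2k).
\end{equation}
We shall apply Janson's inequality to a collection of $k$-element families with union $X$. Two such families are dependent when they share a subfamily $J$, and their contribution to $\Delta$ is governed by the expected number of ways to complete $J$ inside $\mathcal R$. We compute this first, since it tells us which families to admit.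

\emph{Completions.} Let $J$ be a family of $j$ subsets of $X$, where $1\le j\le k-1$, and let $v=v_j$ and $Y=X\setminus\bigcup J$. Let $\mathcal C(J)$ be the collection of $(k-j)$-element families of nonempty subsets of $X$ whose union contains $Y$. By \eqref{eq:transfer},
\[
\sum_{T''\in\mathcal C(J)}\Pr(T''\subseteq\mathcal R)\le\frac{\lambda^{k-j}}{(k-j)!}\Pr\Big(Y\subseteq\bigcup_{i\le k-j}\mathbf A_i\subseteq X\Big)=\frac{\lambda^{k-j}}{(k-j)!}\Big(1-\frac1v\Big)^{|Y|}v^{-(n-x)} .
\]
Since $\lambda^{k-j}\le k^{k-j}2^{n(1-j/k)}=k^{k-j}v^n$ and $k^{k-j}/(k-j)!\le e^k$,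
\begin{equation}\label{eq:completion}
\sum_{T''\in\mathcal C(J)}\Pr(T''\subseteq\mathcal R)\le e^k\,v^x\Big(1-\frac1v\Big)^{|Y|}.
\end{equation}

\emph{The uncovered part.} The elements of $[n]$ lie in $\bigcup_i\mathbf A_i$ independently with probability $\frac12$, so $\Pr(\bigcup_i\mathbf A_i=X)=2^{-n}$. Conditionally on this event, the membership patterns of the elements of $X$ remain independent, and an element of $X$ avoids the sets $\mathbf A_i$, $i\in I$, where $|I|=j$, with probability $(v_j/2-\frac12)/\frac12=v_j-1$. So, conditionally,
\begin{equation}\label{eq:bin}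
\Big|X\setminus\bigcup_{i\in I}\mathbf A_i\Big|\sim\mathrm{Bin}(x,v_j-1).
\end{equation}

\emph{Why a restriction is needed.} If $|Y|\sim\mathrm{Bin}(x,v-1)$, then
\[
E\Big[v^x\Big(1-\frac1v\Big)^{|Y|}\Big]=v^x\Big(1-\frac{v-1}v\Big)^x=1 .
\]
So if all $k$-element families with union $X$ are admitted, summing \eqref{eq:completion} over the choices of $J$ bounds $\Delta/\mu$ only by a quantity of order $(2e)^k$, and (F7) gives nothing. But this mean is carried by rare families in which $J$ already covers an abnormally large part of $X$. At the typical value $|Y|=x(v-1)$ the same expression equals $2^{x\varphi(v)}$, where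
\[
\varphi(v)=\log_2v+(v-1)\log_2\frac{v-1}v ,
\]
and this is exponentially small in $x/k$.

\begin{lemma}\label{lem:phi}
$\varphi(v_j)\le-\frac1{4k}$ for $1\le j\le k-1$.
\end{lemma}

\begin{proof}
Let $f(v)=\varphi(v)\ln2=(2-v)\ln v+(v-1)\ln(v-1)$. Then $f'(v)=\ln\frac{v-1}v+\frac2v$ and $f''(v)=\frac1{v(v-1)}-\frac2{v^2}=\frac{2-v}{v^2(v-1)}\ge0$, so $f$ is convex on $(1,2]$. Also $f(1^+)=f(2)=0$ and $f(\frac32)=-\frac12\ln\frac43$. The graph of $f$ lies below its chords over $[1,\frac32]$ and $[\frac32,2]$, so $f(v)\le-\ln\frac43\cdot\min(v-1,2-v)$. By (F4), $v_j-1\ge2^{1/k}-1\ge\frac{\ln2}k$ and $2-v_j\ge2(1-2^{-1/k})\ge\frac1k$. Hence $\varphi(v_j)\le-\frac1k\ln\frac43$, and $\ln\frac43=-\ln(1-\frac14)\ge\frac14$.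
\end{proof}

We therefore admit only families in which no proper subfamily covers too much of $X$.

\begin{proof}[Proof of Lemma~\ref{lem:dense}]
For $1\le j\le k-1$ put $y_j=x(v_j-1)-\sqrt{kx}$. Let $\mathcal T$ be the collection of $k$-element families $T$ of nonempty subsets of $X$ such that $\bigcup T=X$ and
\begin{equation}\label{eq:typical}
\Big|X\setminus\bigcup J\Big|\ge y_{|J|}\qquad\text{for all }\emptyset\ne J\subsetneq T .
\end{equation}

\emph{The mean.} Call a tuple $(A_1,\dots,A_k)$ with union $X$ \emph{typical} if $|X\setminus\bigcup_{i\in I}A_i|\ge y_{|I|}$ for all $\emptyset\ne I\subsetneq[k]$. By (F4) and \eqref{eq:x}, $y_{k-1}\ge x\frac{\ln2}k-\sqrt{kx}>0$. So in a typical tuple each $A_i$ contains an element that lies in no other $A_{i'}$, the sets are nonempty and distinct, and the typical tuples are exactly the orderings of members of $\mathcal T$. Given $\bigcup_i\mathbf A_i=X$, each of the fewer than $2^k$ conditions fails with probability at most $e^{-2k}$, by \eqref{eq:bin} and (F5) with $t=\sqrt{kx}$. Since $2^ke^{-2k}\le\frac12$, \eqref{eq:transfer} gives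
\[
\mu=\sum_{T\in\mathcal T}\Pr(T\subseteq\mathcal R)\ge\frac{\lambda^k}{k!}\cdot2^{-n}\cdot\frac12=2n .
\]

\emph{The correlations.} If $T,T'\in\mathcal T$ are distinct and intersect, then $J=T\cap T'$ satisfies $\emptyset\ne J\subsetneq T$, because $|T|=|T'|$. Moreover $\Pr(T\cup T'\subseteq\mathcal R)=\Pr(T\subseteq\mathcal R)\Pr(T'\setminus J\subseteq\mathcal R)$, and $T'\setminus J\in\mathcal C(J)$ determines $T'$ once $J$ is given. Hence
\[
\Delta\le\sum_{T\in\mathcal T}\Pr(T\subseteq\mathcal R)\sum_{\emptyset\ne J\subsetneq T}\ \sum_{T''\in\mathcal C(J)}\Pr(T''\subseteq\mathcal R).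
\]
By \eqref{eq:completion} and \eqref{eq:typical}, with $v=v_{|J|}$, the innermost sum is at most $2^{D}$, where
\[
D=k\log_2e+x\log_2v+\big(x(v-1)-\sqrt{kx}\big)\log_2\frac{v-1}v=k\log_2e+x\varphi(v)+\sqrt{kx}\,\log_2\frac v{v-1}.
\]
Here $1-\frac1v\ge1-2^{-1/k}\ge\frac1{2k}$ by (F4), so $\log_2\frac v{v-1}\le\log_2(2k)$. There are fewer than $2^k$ choices of $J$, and $\log_2e<1.45$. With Lemma~\ref{lem:phi},
\[
\Delta\le\mu\,2^{D'},\qquad D'=2.45k-\frac x{4k}+\sqrt{kx}\,\log_2(2k).
\]
The second inequality in \eqref{eq:x} is equivalent to $\sqrt{kx}\log_2(2k)\le\frac x{8k}$, and the first gives $x\ge20k^2$, hence $2.45k\le\frac x{8k}$. So $D'\le0$ and $\Delta\le\mu$. By (F7), the probability that no $T\in\mathcal T$ lies in $\mathcal R$ is at most $e^{-\mu/2}\le e^{-n}$.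
\end{proof}

The exponent $D'$ shows where the hypothesis $n\ge2^{11}k^3\log_2^2(2k)$ enters: the gain $x/(4k)$ must outweigh the price $\sqrt{kx}\log_2(2k)$ of the fluctuation allowed in \eqref{eq:typical}. It also shows why small sets $X$ had to be treated separately, since the gain is proportional to $|X|$.

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
By Lemma~\ref{lem:dense}, the probability that some $X$ with $|X|\ge n/32$ is not a union of $k$ members of $\mathcal R$ is at most $(2/e)^n$, and this is less than $\frac1{k+1}$ because $(e/2)^n\ge(4/3)^n\ge1+n/3>k+1$. By Markov's inequality, $|\mathcal R|\le(1+\frac1k)\lambda$ with probability at least $1-\frac k{k+1}=\frac1{k+1}$. So some outcome of $\mathcal R$ has at most $(1+\frac1k)\lambda$ members and generates all these $X$. Together with the family $\mathcal S$ of Lemma~\ref{lem:sparse} it forms an $(n,k)$-union generator, so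
\[
\mathrm{op}(n,k)\le\Big(1+\frac1k\Big)\lambda+n2^{n/(2k)} .
\]
Put $\Lambda=\frac ke(4en\sqrt k)^{1/k}2^{n/k}$. By (F1), $\lambda\le\Lambda$. With $u=n/k\ge2^{11}k^2$ we have $en=eku\le3u^2\le2^{u/2}$, so $n2^{n/(2k)}\le\frac1e2^{n/k}\le\Lambda/k$. Hence $\mathrm{op}(n,k)\le(1+\frac2k)\Lambda\le e^{2/k}\Lambda$, which is the claimed bound.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

The gain in Proposition~\ref{prop:weak} and the loss in Proposition~\ref{prop:upper} are measured against the same quantity $\frac ke2^{n/k}$, so it remains to compare the two exponents.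

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $k\ge2^{16}$ and let $n$ be in the stated range. We have $\log_2k\le k^{1/4}$, since equality holds at $k=2^{16}$ and $2^{t/4}/t$ is increasing for $t\ge16$. Therefore
\[
2+\ln(4e)+\tfrac12\ln k\le5+\tfrac12k^{1/4}<8k^{1/4}\le\frac{k^{3/4}}{32}\le\frac k{32\log_2k}.
\]
Adding $\ln n\le\frac k{32\log_2k}$ gives
\begin{equation}\label{eq:compare}
2+\ln(4en\sqrt k)<\frac k{16\log_2k}.
\end{equation}
In particular $4en\sqrt k\le e^k$, so $4n\,k!\le4en\sqrt k\,e^{-k}k^k\le k^k$ by (F1), and Propositions~\ref{prop:weak} and~\ref{prop:upper} both apply. By \eqref{eq:compare}, the upper bound for $\mathrm{op}(n,k)$ is smaller than the lower bound for $\mathrm{opt}(n,k)$.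

For $k=2^{16}$ and $n=2^{80}$ the lower limit on $n$ is $2^{59}\cdot17^2<2^{68}$, and $\ln n<56<128=\frac k{32\log_2k}$.
\end{proof}

\section{Stable families and the sharp lower bound}\label{sec:stable}

To gain the full factor $e$, Lemma~\ref{lem:scheme} needs a graph of clique number close to $k$. The partition generator with $k\mid n$ shows how to find one. Its disjointness graph has large cliques, but they use edges inside a class, and such edges are rare: two random subsets of a class of size $c$ are disjoint with probability $(3/4)^c$. Deleting these edges leaves a $k$-partite graph. For a general generator we imitate this. We split $\mathcal G$ into large subfamilies and consider their \emph{supports}, writing $\bigcup\mathcal W$ for the support of $\mathcal W$, the union of its members. A subfamily of $2^{(1-\varepsilon)n/k}$ sets has a support of at least $(1-\varepsilon)n/k$ elements, and only slightly more than $k$ such supports can be almost disjoint. What is needed is that members of two subfamilies with overlapping supports are rarely disjoint.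

For arbitrary subfamilies this is false. If $A$ and $B$ are disjoint large sets, $\mathcal W$ consists of $[n]$ and the nonempty subsets of $A$, and $\mathcal W'$ of $[n]$ and the nonempty subsets of $B$, then both supports equal $[n]$ while almost all pairs of members are disjoint. The support must be robust under passing to subfamilies.

\begin{definition}
Let $g>0$ and $0<\delta<1$. A nonempty family $\mathcal W$ of subsets of $[n]$ is \emph{$(g,\delta)$-stable} if every $\mathcal W'\subseteq\mathcal W$ with $|\mathcal W'|\ge\delta|\mathcal W|$ satisfies $|\bigcup\mathcal W'|\ge|\bigcup\mathcal W|-g$.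
\end{definition}

For example, the family of all subsets of a set $S$ is $(g,\delta)$-stable when $\delta\ge2^{-g}$, since a subfamily whose support misses more than $g$ elements of $S$ has fewer than $2^{|S|-g}$ members.

\begin{lemma}[Extraction]\label{lem:extract}
Every nonempty family $\mathcal W$ of subsets of $[n]$ contains a $(g,\delta)$-stable family with at least $\delta^{n/g}|\mathcal W|$ members.
\end{lemma}

\begin{proof}
While the current family is not stable, replace it by a subfamily that violates the definition. Each step keeps at least a fraction $\delta$ of the members and shrinks the support by more than $g$ elements, so there are at most $n/g$ steps.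
\end{proof}

A single member of a stable family may cover only a small part of the support, so stability says little about the sets disjoint from it. A moderate number $\ell$ of random members, however, cover almost the whole support, and Jensen's inequality carries the conclusion back to one member at the cost of an $\ell$-th root.

\begin{lemma}[Overlap]\label{lem:overlap}
Let $\mathcal F,\mathcal F'$ be $(g,\delta)$-stable families, possibly equal, with supports $S,S'$ satisfying $|S\cap S'|>2g$. Let $\beta$ be the probability that independent uniform members $A\in\mathcal F$ and $B\in\mathcal F'$ are disjoint. If $\ell$ is a positive integer with $\delta^\ell\le2^{-2n}$, then $\beta^\ell\le2^{-n}+\delta$.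
\end{lemma}

\begin{proof}
Let $A^1,\dots,A^\ell$ be independent uniform members of $\mathcal F$, let $C=A^1\cup\dots\cup A^\ell$, and let $\mathcal W'$ be the family of members of $\mathcal F'$ disjoint from $C$.

Fix $Z\subseteq S$ with $|Z|>g$. The members of $\mathcal F$ that avoid $Z$ have a union of size less than $|S|-g$, so by stability they form less than a fraction $\delta$ of $\mathcal F$, and all $A^t$ avoid $Z$ with probability at most $\delta^\ell$. If $|S\setminus C|>g$, then all $A^t$ avoid the set $Z=S\setminus C$. A union bound over $Z$ gives $\Pr(|S\setminus C|>g)\le2^n\delta^\ell\le2^{-n}$.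

Suppose now that $|S\setminus C|\le g$. Then $|S'\cap C|\ge|S\cap S'|-g>g$, and $\bigcup\mathcal W'\subseteq S'\setminus C$, so $|\bigcup\mathcal W'|<|S'|-g$. Stability of $\mathcal F'$ gives $|\mathcal W'|<\delta|\mathcal F'|$. Combining the two cases, $E[|\mathcal W'|/|\mathcal F'|]\le2^{-n}+\delta$.

Finally let $p(B)$ be the fraction of members of $\mathcal F$ disjoint from $B$, so that $\beta=E[p(B)]$ for $B$ uniform in $\mathcal F'$. A fixed $B$ lies in $\mathcal W'$ with probability $p(B)^\ell$, so $E[|\mathcal W'|/|\mathcal F'|]=E[p(B)^\ell]\ge\beta^\ell$ by Jensen's inequality.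
\end{proof}

\begin{proposition}\label{prop:sharp}
For every $\varepsilon\in(0,\frac16]$ there is $k_0(\varepsilon)$ such that for $k\ge k_0(\varepsilon)$ and $n\ge k^8$,
\[
\mathrm{opt}(n,k)\ge2^{-2h(3\varepsilon)-2/k}\,k\,2^{n/k}.
\]
\end{proposition}

\begin{proof}
Let $\mathcal G$ be an $(n,k)$-generator with $N$ members. We may assume $N\le k2^{n/k}$, so that $(N+1)^k\le(2k)^k2^n$, and Lemma~\ref{lem:counting} gives $N\ge2^{n/k}-1\ge2^{n/k-1}\ge4k^2$ for $k\ge2$. Put
\[
g=\frac{\varepsilon n}{8k^2},\qquad\rho=2^{-\varepsilon n/(4k)},\qquad\delta=\rho^{\,g/n}=2^{-\varepsilon^2n/(32k^3)},\qquad\ell=\Big\lceil\frac{64k^3}{\varepsilon^2}\Big\rceil .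
\]
The choices are made in this order: $g$ so that overlaps of at most $2g$ among at most $2k$ supports add up to at most $\varepsilon n/2$; $\rho$ so that a loss of $\rho^2$ in the size of a subfamily costs only $\varepsilon n/(2k)$ in its support; $\delta$ so that the loss $\delta^{n/g}$ in Lemma~\ref{lem:extract} equals $\rho$; and $\ell$ so that $\delta^\ell\le2^{-2n}$. ``Stable'' means $(g,\delta)$-stable. Each condition below that is said to hold for large $k$ becomes weaker as $n$ grows, so it holds for all $n\ge k^8$ once $k$ exceeds a bound depending only on $\varepsilon$.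

\emph{Decomposition.} As long as at least $\rho N$ members of $\mathcal G$ remain, apply Lemma~\ref{lem:extract} to them and remove the stable family obtained. This partitions $\mathcal G$ into $\mathcal F_0,\mathcal F_1,\dots,\mathcal F_d$, where $|\mathcal F_0|<\rho N$ and each $\mathcal F_i$ with $i\ge1$ is stable and has at least $\rho^2N$ members. Let $S_i=\bigcup\mathcal F_i$ for $i\ge1$. From $2^{|S_i|}\ge|\mathcal F_i|\ge\rho^22^{n/k-1}$ we obtain, for $k$ so large that $\varepsilon n\ge2k$,
\begin{equation}\label{eq:support}
|S_i|\ge\frac nk-1-\frac{\varepsilon n}{2k}\ge(1-\varepsilon)\frac nk>2g .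
\end{equation}
Let $\Gamma$ be the graph on $\mathcal G\setminus\mathcal F_0$ in which $A\in\mathcal F_i$ and $B\in\mathcal F_j$ are adjacent if and only if $|S_i\cap S_j|\le2g$. By \eqref{eq:support}, adjacent vertices lie in different families $\mathcal F_i$.

\emph{Few representations are lost.} In the notation of Lemma~\ref{lem:scheme}, $b_1<\rho N$. Let $i,j\ge1$ satisfy $|S_i\cap S_j|>2g$, and let $\beta$ be the fraction of disjoint pairs in $\mathcal F_i\times\mathcal F_j$. Lemma~\ref{lem:overlap} and $\delta\ge2^{-n}$ give $\beta^\ell\le2\delta$. For $k$ so large that $\varepsilon^2n\ge32\cdot33\,k^3$ we have $\log_2(2\delta)=1-\frac{\varepsilon^2n}{32k^3}\le-\frac{\varepsilon^2n}{33k^3}$, and $\ell\le65k^3/\varepsilon^2$. As $33\cdot65=2145$ and $n\ge k^8$,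
\[
\beta\le2^{-\varepsilon^4n/(2145k^6)}\le\beta^*,\qquad\beta^*=2^{-\varepsilon^4k^2/2145}.
\]
Summing over all such $i,j$ gives $b_2\le\beta^*\sum_{i,j}|\mathcal F_i||\mathcal F_j|\le\beta^*N^2$. Therefore
\[
b_1(N+1)^{k-1}+b_2(N+1)^{k-2}\le(\rho+\beta^*)(2k)^k2^n\le2^{n-2}
\]
for large $k$, because $\rho\le2^{-\varepsilon k^7/4}$ and both $k^7$ and $k^2$ grow faster than $\log_2(2k)^k=k\log_2(2k)$. This is where $n\ge k^8$ is used: $n/k^6$ must outgrow $k\log_2(2k)$.

\emph{The clique number.} Let $m'=\lceil(1+3\varepsilon)k\rceil\le2k$, and suppose that $\Gamma$ has a clique of size $m'$. Its vertices lie in $m'$ different families, whose supports intersect pairwise in at most $2g$ elements. By Bonferroni's inequality (the size of a union is at least the sum of the sizes minus the sum of the sizes of the pairwise intersections) and \eqref{eq:support},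
\[
n\ge m'(1-\varepsilon)\frac nk-\frac{m'^2}2\,2g\ge(1+3\varepsilon)(1-\varepsilon)n-4k^2g=\Big(1+\frac32\varepsilon-3\varepsilon^2\Big)n>n,
\]
since $3\varepsilon^2\le\varepsilon/2$ for $\varepsilon\le\frac16$. This is a contradiction, so the clique number of $\Gamma$ is at most $m=m'-1$. Here $k\le m<(1+3\varepsilon)k$, and $m\le2k\le N/(2k)$.

\emph{Conclusion.} Lemma~\ref{lem:scheme} gives $\binom mk(N/m)^k\ge2^{n-2}$. Since $\frac{m-k}m\le3\varepsilon\le\frac12$, (F3) gives $\binom mk=\binom m{m-k}\le2^{m\,h(3\varepsilon)}\le2^{2k\,h(3\varepsilon)}$. Taking $k$-th roots, $N\ge m\,2^{-2h(3\varepsilon)-2/k}2^{n/k}$, and $m\ge k$.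
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) Given $\zeta>0$, choose $\varepsilon\in(0,\frac16]$ with $2^{-2h(3\varepsilon)}>1-\zeta$, which is possible because $h(p)\to0$ as $p\to0$. By Proposition~\ref{prop:sharp}, $\mathrm{opt}(n,k)\ge(1-\zeta)k2^{n/k}$ for all $n\ge k^8$, once $k$ exceeds a bound depending only on $\zeta$.

(2) For $k\ge3$ the lower bound is Lemma~\ref{lem:counting}, as $n/k\ge2^{11}k^2$. If $n\le e^{(1-\eta)k}$, then (F1) gives $4n\,k!\le4e\sqrt k\,e^{-\eta k}k^k\le k^k$ for large $k$, so Proposition~\ref{prop:upper} applies. Its last factor equals $n^{1/k}\exp\big((2+\ln(4e\sqrt k))/k\big)$, and the exponential does not depend on $n$ and tends to $1$.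

(3) Let $k\ge2^{16}$. If $n\le\exp(\frac k{32\log_2k})$, this is Theorem~\ref{thm:A}. Otherwise $n\ge k^8$ for large $k$, since $\frac k{32\log_2k}\ge8\ln k$ for large $k$. Then $n^{1/k}\le e^{1-\eta}$ together with (2) and (1) gives
\[
\mathrm{op}(n,k)\le(1+o(1))\,e^{-\eta}\,k2^{n/k}<(1-o(1))\,k2^{n/k}\le\mathrm{opt}(n,k)
\]
for all $k$ beyond a bound depending only on $\eta$.

(4) For large $k$ we have $2^{11}k^3\log_2^2(2k)\le k^8\le n\le e^{k/2}$, so (2) applies with $\eta=\frac12$. Since $n^{1/k}\to1$, it gives $\mathrm{op}(n,k)\sim\frac ke2^{n/k}$, and with (1) we get $\mathrm{opt}(n,k)/\mathrm{op}(n,k)\ge e-o(1)$. For the upper bound we use \eqref{eq:partition}. The derivative of $(1+t)2^{-t}$ is $2^{-t}(1-(1+t)\ln2)$, so the maximum over $t\ge0$ is attained at $1+t=1/\ln2$ and equals $\frac1{\ln2}2^{1-1/\ln2}=\frac2{e\ln2}$. Hence $\mathrm{opt}(n,k)\le\frac2{e\ln2}k2^{n/k}$, and dividing by $\mathrm{op}(n,k)$ gives $\mathrm{opt}(n,k)/\mathrm{op}(n,k)\le\frac2{\ln2}+o(1)$. If $k\mid n$, then $t=0$ in \eqref{eq:partition}, so $\mathrm{opt}(n,k)\le k2^{n/k}$. With (1) this gives $\mathrm{opt}(n,k)\sim k2^{n/k}$,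 and the ratio tends to $e$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AS} Alon and Spencer, \emph{The Probabilistic Method}.

\bibitem{FLS} Yannick Frein, Benjamin L\'ev\^eque, Andras Sebo, \emph{Optimizing diversity}, arXiv:0711.2998 (2007).

\bibitem{JLR} Janson, {\L}uczak and Ruci\'nski, \emph{Random Graphs}.

\end{thebibliography}
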